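# Essential triple Massey products over Frattini-resistant pro-$p$ groups

## 1. Three matrices and the relation $[[a,b],c]=1$

Throughout, $p$ is a prime, $\mathbb F_p=\mathbb Z/p$, $[x,y]=xyx^{-1}y^{-1}$, and $\mathbb U_n$ is the group of upper unitriangular $n\times n$ matrices over $\mathbb F_p$. The superdiagonal of $M\in\mathbb U_n$ is the vector $(M_{12},M_{23},\dots,M_{n-1,n})$; taking superdiagonals is a homomorphism $\mathbb U_n\to\mathbb F_p^{n-1}$.

Take the matrices $A=1+E_{12}$, $B=1+E_{23}$, $C=1+E_{34}$ in $\mathbb U_4$. Since $E_{12}E_{23}=E_{13}$ and $E_{23}E_{12}=0$, we have $AB-BA=E_{13}$, hence $[A,B]=1+E_{13}(BA)^{-1}=1+E_{13}$. In the same way $[1+E_{13},C]=1+E_{14}$. So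
$$[[A,B],C]=1+E_{14}\neq 1 .$$

Can we repair this by changing the entries strictly above the superdiagonal? Three rules decide it.

* (R1) If $X,Y\in\mathbb U_4$ have superdiagonals $(x_1,x_2,x_3)$ and $(y_1,y_2,y_3)$, then $[X,Y]$ has zero superdiagonal, $(1,3)$-entry $x_1y_2-y_1x_2$ and $(2,4)$-entry $x_2y_3-y_2x_3$.
* (R2) If $X$ has zero superdiagonal and $Z$ has superdiagonal $(z_1,z_2,z_3)$, then $[X,Z]=1+(X_{13}z_3-z_1X_{24})E_{14}$.
* (R3) Two matrices in $\mathbb U_4$ with zero superdiagonal commute.

To check them, write $X=1+\xi$, $Y=1+\eta$ with $\xi,\eta$ strictly upper triangular. Then $XY-YX=\xi\eta-\eta\xi$, so $[X,Y]=1+(\xi\eta-\eta\xi)(YX)^{-1}$. The matrix $\xi\eta-\eta\xi$ is supported in the positions $(1,3),(2,4),(1,4)$, and right multiplication by a unitriangular matrix does not change its $(1,3)$- and $(2,4)$-entries. These are $x_1y_2-y_1x_2$ and $x_2y_3-y_2x_3$, which is (R1). For (R2), let $\xi=X_{13}E_{13}+X_{24}E_{24}+X_{14}E_{14}$ and let $\zeta=Z-1$. Then $\xi\zeta=X_{13}z_3E_{14}$ and $\zeta\xi=z_1X_{24}E_{14}$, and $E_{14}M=E_{14}$ for unitriangular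 $M$. For (R3), the product of any two of $E_{13},E_{24},E_{14}$ is $0$.

Now let $A',B',C'\in\mathbb U_4$ be any matrices with superdiagonals $(1,0,0)$, $(0,1,0)$, $(0,0,1)$. By (R1), $[A',B']$ has zero superdiagonal, $(1,3)$-entry $1$ and $(2,4)$-entry $0$; by (R2),
$$[[A',B'],C']=1+(1\cdot 1-0\cdot 0)E_{14}=1+E_{14}\neq1. \tag{1}$$
No repair is possible. So if $G_1$ denotes the pro-$p$ group $\langle a,b,c\mid [[a,b],c]=1\rangle$, there is no homomorphism $G_1\to\mathbb U_4$ sending $a,b,c$ to matrices with these superdiagonals. The two $3\times3$ corners, however, can be filled without trouble: $\mathbb U_3$ is nilpotent of class $2$, so every choice of images for $a,b,c$ in $\mathbb U_3$ kills $[[a,b],c]$. The obstruction lives in the last corner entry only. An obstruction of this kind is called an essential triple Massey product, and the topic of the talk is whether a condition on Frattini subgroups rules it out.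

## 2. Massey products, Frattini subgroups, and four statements

From now on subgroups of profinite groups are closed, homomorphisms and cochains are continuous, and "generated" means topologically generated. For a pro-$p$ group $G$ we write $H^\bullet(G,\mathbb F_p)$ for cohomology with trivial coefficients; $H^1(G,\mathbb F_p)=\mathrm{Hom}(G,\mathbb F_p)$.

**Definition (triple Massey product).** Let $\alpha_1,\alpha_2,\alpha_3\in H^1(G,\mathbb F_p)$. A defining system is a pair of cochains $\varphi_{12},\varphi_{23}:G\to\mathbb F_p$ with $\partial\varphi_{12}=\alpha_1\cup\alpha_2$ and $\partial\varphi_{23}=\alpha_2\cup\alpha_3$, where $(\alpha\cup\beta)(g,h)=\alpha(g)\beta(h)$ and $(\partial\varphi)(g,h)=\varphi(g)+\varphi(h)-\varphi(gh)$. Then $\alpha_1\cup\varphi_{23}+\varphi_{12}\cup\alpha_3$ is a $2$-cocycle. The set of all classes in $H^2(G,\mathbb F_p)$ so obtained is $\langle\alpha_1,\alpha_2,\alpha_3\rangle$. It is defined if it is non-empty, that is, if $\alpha_1\cup\alpha_2=\alpha_2\cup\alpha_3=0$; it vanishes if it contains $0$; it is essential if it is defined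 and does not vanish.

We use the matrix description, due to Dwyer. A map $\rho:G\to\mathbb U_n$ is a homomorphism exactly when $\rho_{ij}(gh)=\sum_{k}\rho_{ik}(g)\rho_{kj}(h)$ for all $i<j$. For $n=3$ this says that $\rho_{12},\rho_{23}$ are homomorphisms and $\partial\rho_{13}=-\rho_{12}\cup\rho_{23}$. So

* $\alpha_1\cup\alpha_2=0$ if and only if there is a homomorphism $G\to\mathbb U_3$ with superdiagonal $(\alpha_1,\alpha_2)$.

For $n=4$, put $\rho_{13}=-\varphi_{12}$ and $\rho_{24}=-\varphi_{23}$. A defining system is then the same as a homomorphism $G\to\mathbb U_4/Z(\mathbb U_4)$ with superdiagonal $(\alpha_1,\alpha_2,\alpha_3)$, where $Z(\mathbb U_4)=1+\mathbb F_pE_{14}$. The remaining condition for a homomorphism to $\mathbb U_4$ is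
$$\partial\rho_{14}=-(\alpha_1\cup\rho_{24}+\rho_{13}\cup\alpha_3)=\alpha_1\cup\varphi_{23}+\varphi_{12}\cup\alpha_3,$$
which is solvable if and only if the Massey class of this defining system is $0$. So

* $0\in\langle\alpha_1,\alpha_2,\alpha_3\rangle$ if and only if there is a homomorphism $G\to\mathbb U_4$ with superdiagonal $(\alpha_1,\alpha_2,\alpha_3)$.

For a generator $a$ we write $a^*$ for the homomorphism to $\mathbb F_p$ with value $1$ on $a$ and $0$ on the other generators. It is well defined on all groups below, since their relators lie in the Frattini subgroup of the free group. Section 1 says exactly that $\langle a^*,b^*,c^*\rangle$ is essential over $G_1$, for every prime $p$.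

Recall that for a pro-$p$ group $H$, the Frattini subgroup $\Phi(H)=\overline{H^p[H,H]}$ is the intersection of the maximal open subgroups, which are normal of index $p$. A proper subgroup of $H$ lies in a maximal open one, and a subset generates $H$ if and only if it generates $H/\Phi(H)$. Open subgroups of finitely generated groups are finitely generated.

**Definition (Snopce–Tanushevski).** A pro-$p$ group $G$ is Frattini-resistant if for all finitely generated subgroups $H_1,H_2$ of $G$ one has $\Phi(H_1)\subseteq\Phi(H_2)$ if and only if $H_1\subseteq H_2$.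

Three small cases. The group $\mathbb Z_p$ is Frattini-resistant: its subgroups are $0$ and $p^n\mathbb Z_p$, with $\Phi(0)=0$ and $\Phi(p^n\mathbb Z_p)=p^{n+1}\mathbb Z_p$. The group $\mathbb Z/p$ is not, since $\Phi(\mathbb Z/p)=1=\Phi(1)$; thus a Frattini-resistant group has no element of order $p$. Being torsion-free is not enough: for $p=2$ let $\mathbb Z_2\rtimes\mathbb Z_2$ be generated by $y$ and $x$ with $xyx^{-1}=y^{-1}$. Then $yx=xy^{-1}$, so $(xy)^2=x(yx)y=x^2$. Hence $\Phi(\overline{\langle xy\rangle})=\overline{\langle x^2\rangle}=\Phi(\overline{\langle x\rangle})$, although $xy\notin\overline{\langle x\rangle}$.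

Now the question. The following conjecture is taken from Claudio Quadrelli, "Directed graphs, Frattini-resistance, and maximal pro-$p$ Galois groups", arXiv:2404.00745 (2024): in the $\mathbb F_p$-cohomology of a Frattini-resistant pro-$p$ group there are no essential triple Massey products. Is it true? We shall prove the following.

**Theorem A.** Let $p$ be odd, $g\ge1$, $d=\prod_{i=1}^g[a_i,b_i]$, and let $G$ be the pro-$p$ group $\langle a_1,b_1,\dots,a_g,b_g,c\mid[d,c]=1\rangle$. Then $G$ is Frattini-resistant and $\langle a_1^*,b_1^*,c^*\rangle$ is essential. (For $g=1$ this is $G_1$.)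

**Theorem B.** Let $p$ be any prime, $F$ the free pro-$p$ group on $a,b,c,x_i,y_i$ $(i\ge1)$ (converging to $1$), $s=[[a,b],c]$, $t=\prod_{i\ge1}[x_i,y_i]$, $r=st$, and $G=F/R$ with $R$ the closed normal closure of $r$. Every finitely generated subgroup of $G$ is free pro-$p$; $G$ is Frattini-resistant; and $\langle a^*,b^*,c^*\rangle$ is essential.

**Theorem C.** Let $p=2$.
(i) If $G$ is a finitely generated Frattini-resistant pro-$2$ group, then no triple Massey product in $H^\bullet(G,\mathbb F_2)$ is essential.
(ii) More generally, let $G$ be profinite and $\theta:G\to(\mathbb Z/4)^\times$ a character such that $H^1(K,\mathbb Z/4(\theta))\to H^1(K,\mathbb F_2)$ is onto for $K=G$ and for every open $K\le G$ of index $2$. Then there are no essential triple Massey products in $H^\bullet(G,\mathbb F_2)$.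

**Corollary.** The conjecture fails for every prime $p$. Restricted to finitely generated groups it is true if and only if $p=2$.

The corollary is immediate from the theorems: Theorem B gives a counterexample for every $p$, Theorem A a finitely generated one for every odd $p$ (three generators and one relator when $g=1$), and Theorem C(i) is the positive statement for $p=2$. In particular the counterexamples for $p=2$ must be infinitely generated.

## 3. Frattini-resistance as a statement about $p$-th powers

The definition quantifies over pairs of subgroups. The first lemma reduces it to single $p$-th powers.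

**Lemma 1.** Let $G$ be a pro-$p$ group. Suppose that for every finitely generated $K\le G$, every open normal $U<K$ of index $p$ and every $x\in K\setminus U$ we have $x^p\notin\Phi(U)$. Then $G$ is Frattini-resistant. Conversely, the condition holds in every Frattini-resistant group.

*Proof.* If $H_1\subseteq H_2$ then $\Phi(H_1)\subseteq\Phi(H_2)$, because $\Phi(H)=\overline{H^p[H,H]}$. Suppose $\Phi(H_1)\subseteq\Phi(H_2)$ with $H_1,H_2$ finitely generated, but there is $x\in H_1\setminus H_2$. Put $K=\overline{\langle H_2,x\rangle}$, which is finitely generated. As $H_2\ne K$, the group $H_2$ lies in a maximal open subgroup $U$ of $K$, normal of index $p$, and $x\notin U$, since otherwise $K\subseteq U$. But $x^p\in\Phi(H_1)\subseteq\Phi(H_2)\subseteq\Phi(U)$, a contradiction.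

Conversely, let $G$ be Frattini-resistant and suppose $x^p\in\Phi(U)$ with $K,U,x$ as in the condition. Then $\Phi(\overline{\langle x\rangle})=\overline{\langle x^p\rangle}\subseteq\Phi(U)$. Since $U$ is open in $K$, it is finitely generated, so Frattini-resistance gives $x\in U$, a contradiction. $\square$

How does one show that $x^p\notin\Phi(U)$? The simplest device is to lift the character with kernel $U$ to $\mathbb Z/p^2$.

**Lemma 2.** Let $K$ be a pro-$p$ group and $\chi:K\to\mathbb F_p$ a homomorphism with kernel $U\neq K$. If $\chi$ lifts to a homomorphism $\kappa:K\to\mathbb Z/p^2$, then $x^p\notin\Phi(U)$ for all $x\in K\setminus U$. In particular, if every finitely generated subgroup of $G$ is free pro-$p$, then $G$ is Frattini-resistant.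

*Proof.* We have $\kappa(U)\subseteq p\mathbb Z/p^2$, a group of order $p$, so $\kappa$ kills $\Phi(U)$. But $\kappa(x)$ is a unit, so $\kappa(x^p)=p\,\kappa(x)\neq0$. On a free pro-$p$ group every $\chi$ lifts, and every open normal $U$ of index $p$ is the kernel of some $\chi$; so the last claim follows from Lemma 1. $\square$

The obvious plan for $G_1$ is now to lift all characters of all its open subgroups to $\mathbb Z/p^2$. We try it.

## 4. A commutator whose class has order $p$

Let $\varphi:G_1\to\mathbb Z/p$ be given by $a,c\mapsto1$, $b\mapsto0$, and let $K=\ker\varphi$. Put $d=[a,b]\in K$ and $b_j=a^jba^{-j}\in K$. We claim that $d$ has order exactly $p$ in $K^{ab}=K/\overline{[K,K]}$.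

First, $p[d]=0$. The element $a^jc^{-j}$ lies in $K$, and since $c$ commutes with $d$ it conjugates $d$ to $a^jda^{-j}$. So all $a^jda^{-j}$ have the class $[d]$ in $K^{ab}$. On the other hand $a^jda^{-j}=b_{j+1}b_j^{-1}$, so the product telescopes:
$$(a^{p-1}da^{-(p-1)})\cdots(ada^{-1})\,d=b_pb_0^{-1}=[a^p,b], \tag{2}$$
and $a^p,b\in K$. Hence $p[d]=0$.

Second, $[d]\ne0$; in fact some $\chi:K\to\mathbb F_p$ has $\chi(d)=1$. Let $\langle\sigma\rangle$ be cyclic of order $p$, and consider the finite $p$-group $\mathbb F_p[\langle\sigma\rangle]\rtimes\langle\sigma\rangle$. Let $m=-\sum_{j=0}^{p-1}j\sigma^j$ and $N=\sum_{j=0}^{p-1}\sigma^j$. Then $\sigma m=-\sum_j(j-1)\sigma^j$, so $(\sigma-1)m=N$. Send $a,c\mapsto\sigma$ and $b\mapsto m$. Then $[a,b]\mapsto\sigma m-m=N$, which commutes with $\sigma$, so this defines a homomorphism on $G_1$. It maps $K$ into $\mathbb F_p[\langle\sigma\rangle]$; let $\chi$ be the coefficient at $\sigma^0$. Then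
$$\chi(d)=1,\qquad \chi(b)=\chi(a^p)=\chi(ac^{-1})=0. \tag{3}$$

So $\chi$ has no lift $\kappa:K\to\mathbb Z/p^2$: such a lift would have $\kappa(d)$ a unit and $p\kappa(d)=0$. The plan stops here, for every $p$.

For $p=2$ the damage is real. Let $y=ac^{-1}$ and $U=\ker\chi$, so that $a^2,b,y\in U$ by (3), and consider $x=dy$, for which $\chi(x)=1$. Since $ydy^{-1}=ada^{-1}$, formula (2) reads $ydy^{-1}d=[a^2,b]$, and
$$x^2=d\,(ydy^{-1})\,y^2=d\,[a^2,b]\,d^{-1}\cdot y^2\in\Phi(U),$$
because $\Phi(U)$ is normalized by $d\in K$. By Lemma 1, $G_1$ is not Frattini-resistant for $p=2$, in agreement with Theorem C(i).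

For odd $p$ there is a way out. The contradiction came from two facts: the $p$ conjugates $a^jda^{-j}$ must all take the same value $\kappa(d)$, and the values must sum to $0$ by (2). Suppose that conjugation by $a^jc^{-j}$ were allowed to multiply values by some $w_j\in1+p\mathbb Z/p^2$. Then it suffices to have $\sum_jw_j=0$ in $\mathbb Z/p^2$, and this is easy: take one $w_j$ equal to $1-p$ and the others equal to $1$. So we should lift not to $\mathbb Z/p^2$ but to a group of affine maps.

**Definition.** Let $\mathrm{Aff}=\mathbb Z/p^2\rtimes(1+p\mathbb Z/p^2)$ with $(t,w)(t',w')=(t+wt',ww')$. It is a finite $p$-group, and $(t,w)\mapsto t\bmod p$ is a homomorphism $\mathrm{Aff}\to\mathbb F_p$, because $w\equiv1\bmod p$. "Lifting to $\mathrm{Aff}$" refers to this homomorphism.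

Two computations show how this group behaves. From $(s,w)^{-1}=(-w^{-1}s,w^{-1})$ we get
$$(s,w)(t,1)(s,w)^{-1}=(wt,1). \tag{4}$$
And the first coordinate of $(1,w)^p$ is $\sum_{j<p}w^j$. With $w=1+pk$ this sum is $p+p^2k\frac{p-1}2=p$ if $p$ is odd, whatever $w$ is. For $p=2$ and $w=-1$ it is $0$: the element $(1,-1)$ has order $2$. This is where odd primes differ.

**Lemma 3.** Let $p$ be odd and $G$ pro-$p$. If for every open $K\le G$ every homomorphism $K\to\mathbb F_p$ lifts to a homomorphism $K\to\mathrm{Aff}$, then $G$ is Frattini-resistant.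

*Proof.* Let $K,U,x$ be as in Lemma 1 (so $K$ is finitely generated, but not necessarily open), and let $\chi:K\to\mathbb F_p$ have kernel $U$. We first extend $\chi$ to an open subgroup. As $U$ is open in $K$, there is an open normal $N$ of $G$ with $N\cap K\subseteq U$. The map $kn\mapsto\chi(k)$ on the open subgroup $KN$ is well defined: if $kn=k'n'$ then $k'^{-1}k\in N\cap K\subseteq U$. It is a homomorphism, since $kn\,k'n'=kk'\cdot(k'^{-1}nk')n'$, and it is continuous since it kills $N$. Lift it to $\mathrm{Aff}$ and restrict to $K$. We get $k\mapsto(z(k),\theta(k))$ with $z\equiv\chi\bmod p$ and $z(kk')=z(k)+\theta(k)z(k')$.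

On $U$ the function $z$ takes values in $p\mathbb Z/p^2$, on which multiplication by $\theta(u)\equiv1\bmod p$ is the identity. So $z(uu')=z(u)+z(u')$: thus $z|_U$ is a homomorphism to a group of order $p$, and it kills $\Phi(U)$. Finally, with $\theta(x)=1+pk$,
$$z(x^p)=\Big(\sum_{j=0}^{p-1}(1+pk)^j\Big)z(x)=\Big(p+p^2k\,\tfrac{p-1}2\Big)z(x)=p\,z(x)\ne0,$$
since $p$ is odd and $z(x)$ is a unit. Hence $x^p\notin\Phi(U)$, and Lemma 1 applies. $\square$

## 5. Theorem A: lifting to $\mathrm{Aff}$ along a tree

Let $p$ be odd and $G,d$ as in Theorem A.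

**Step 1: the Massey product is essential.** This is the computation of Section 1 with more generators. As $d$ is a product of commutators and $\mathbb U_3$ has class $2$, every assignment of the generators to $\mathbb U_3$ kills $[d,c]$. So all cup products of degree-$1$ classes vanish, and $\langle a_1^*,b_1^*,c^*\rangle$ is defined. Let $\rho$ be any homomorphism from the free pro-$p$ group on the generators to $\mathbb U_4$ with superdiagonal $(a_1^*,b_1^*,c^*)$. For $i\ge2$, $\rho(a_i),\rho(b_i)$ have zero superdiagonal, so they commute by (R3). Hence $\rho(d)=[\rho(a_1),\rho(b_1)]$, and (1) gives $\rho([d,c])=1+E_{14}\ne1$. So no such $\rho$ factors through $G$.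

It remains to prove that $G$ is Frattini-resistant, that is, to verify the hypothesis of Lemma 3.

**Step 2: reduction to a discrete group.** The purpose is to replace $G$ by a group acting on a tree. Let $\Gamma=\langle a_i,b_i,c\mid[d,c]\rangle$ be the discrete group. Its pro-$p$ completion is $G$; let $\iota:\Gamma\to G$ be the canonical map. Let $K\le G$ be open and $\chi:K\to\mathbb F_p$ a homomorphism. Put $\Lambda=\iota^{-1}(K)$ and $\xi=\chi\circ\iota|_\Lambda$. An open subgroup of a pro-$p$ group is reached by a chain of normal steps of index $p$, so $\Lambda$ is subnormal of $p$-power index in $\Gamma$.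

We claim that a lift $\Psi_\Lambda:\Lambda\to\mathrm{Aff}$ of $\xi$ produces a lift $K\to\mathrm{Aff}$ of $\chi$. The kernel of $\Psi_\Lambda$ is subnormal of $p$-power index in $\Gamma$; let $\Gamma=\Gamma_0\rhd\Gamma_1\rhd\cdots\rhd\Gamma_m=\ker\Psi_\Lambda$ be a chain with $p$-power indices. We go up this chain to find a normal subgroup $M$ of $\Gamma$ of $p$-power index inside $\ker\Psi_\Lambda$. Put $M_m=\Gamma_m$. If $M_{j+1}\lhd\Gamma_{j+1}$ has $p$-power index, let $M_j$ be the intersection of the $\Gamma_j$-conjugates of $M_{j+1}$. There are finitely many of them, because $\Gamma_{j+1}$ normalizes $M_{j+1}$ and has finite index in $\Gamma_j$. Each is normal in $\Gamma_{j+1}$ of $p$-power index, because $\Gamma_{j+1}\lhd\Gamma_j$. So $M_j\lhd\Gamma_j$, and $\Gamma_{j+1}/M_j$ embeds in a finite product of finite $p$-groups; thus $M_j$ has $p$-power index in $\Gamma_j$. Put $M=M_0$.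

Now $\Gamma/M$ is a finite $p$-group, so $\Gamma\to\Gamma/M$ extends to $G\to\Gamma/M$. Since $\iota(\Gamma)$ is dense in $G$ and $K$ is open, $\iota(\Lambda)=\iota(\Gamma)\cap K$ is dense in $K$, so $K$ maps into $\Lambda/M$. As $\Psi_\Lambda$ kills $M$, we get a composite $K\to\Lambda/M\to\mathrm{Aff}$. Modulo $p$ it agrees with $\chi$ on the dense subgroup $\iota(\Lambda)$, hence on $K$. This proves the claim, and Theorem A follows from Lemma 3 together with the next statement.

**Proposition 4.** For every finite-index $\Lambda\le\Gamma$, every homomorphism $\xi:\Lambda\to\mathbb F_p$ lifts to $\mathrm{Aff}$.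

The proof takes Steps 3–7.

**Step 3: the tree and the quotient graph.** The purpose is to cut $\Lambda$ into free groups and copies of $\mathbb Z^2$. We have $\Gamma=A*_CB$ with $A$ free on the $a_i,b_i$, $C=\langle d\rangle\cong\mathbb Z$ and $B=\langle d\rangle\times\langle c\rangle\cong\mathbb Z^2$. Let $T$ be the Bass–Serre tree: its vertices are $\Gamma/A\sqcup\Gamma/B$, its edges are $\Gamma/C$, and $kC$ joins $kA$ to $kB$. The group $\Gamma$ preserves the two types of vertices, so it acts without inversions.

The stabilizer in $\Lambda$ of the edge $kC$ is $\Lambda\cap kCk^{-1}$, infinite cyclic since $\Lambda$ has finite index. Call its generator of the form $kd^nk^{-1}$ with $n>0$ the positive generator. Replacing $k$ by $kd^m$ does not change it, so it depends only on the edge; and for $\lambda\in\Lambda$, conjugation by $\lambda$ carries the positive generator of $kC$ to that of $\lambda kC$.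

The graph $Y=\Lambda\backslash T$ is finite and bipartite. Choose a maximal tree $T_0$ of $Y$ and lift it to a subtree $\tilde T_0$ of $T$. Each vertex $P$ of $Y$ then has a lift $\tilde P\in\tilde T_0$; put $\mathcal G_P=\mathrm{Stab}_\Lambda(\tilde P)$. Each edge $e$ of $Y$ joins an $A$-type vertex $v(e)$ to a $B$-type vertex $u(e)$. Choose a lift $\tilde e$ of $e$ whose $A$-end is $\widetilde{v(e)}$ (the lift in $\tilde T_0$ if $e\in T_0$), and $g_e\in\Lambda$ carrying the $B$-end of $\tilde e$ to $\widetilde{u(e)}$ (with $g_e=1$ if $e\in T_0$). Let $\delta_e\in\mathcal G_{v(e)}$ be the positive generator of $\mathrm{Stab}_\Lambda(\tilde e)$. Then $g_e\delta_eg_e^{-1}\in\mathcal G_{u(e)}$ is the positive generator of the stabilizer of the edge $g_e\tilde e$ at $\widetilde{u(e)}$.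

**Step 4: the two kinds of vertex groups.** We need to know how the $\delta_e$ sit in the vertex groups.

At an $A$-type vertex $v$, write $\tilde v=hA$ and $\Delta=h^{-1}\mathcal G_vh$, a subgroup of finite index in $A$. Let $S$ be a compact surface of genus $g$ with one boundary component. Then $A=\pi_1(S)$, with base point on $\partial S$, and $d$ represents $\partial S$; orient $S$ so that $d$ has the induced boundary orientation. Let $S_v$ be the finite connected cover with group $\Delta$. Its fiber over the base point is $\Delta\backslash A$, with $A$ acting on the right by lifting loops, so the boundary components of $S_v$ correspond to the $C$-orbits on $\Delta\backslash A$, that is, to $\Delta\backslash A/C$. The component through the point $\Delta\alpha$ covers $\partial S$ with degree the least $n>0$ such that $\alpha d^n\alpha^{-1}\in\Delta$, and $\alpha d^n\alpha^{-1}$ represents it, with the boundary orientation induced from $S_v$.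

On the tree, the edges at $hA$ are the $h\alpha C$ with $\alpha\in A$. So the edges of $Y$ at $v$ are the $\mathcal G_v$-orbits of these, again $\Delta\backslash A/C$, and the positive generator of $h\alpha C$ is $h\alpha d^n\alpha^{-1}h^{-1}$ with the same $n$. So, after conjugation by $h^{-1}$, the elements $\delta_e$ $(e\ni v)$ represent the boundary components of $S_v$, once each. Consider over $\mathbb Z$
$$H_2(S_v,\partial S_v)\to H_1(\partial S_v)\to H_1(S_v)\to H_1(S_v,\partial S_v)\cong H^1(S_v).$$
The first group is $\mathbb Z$, generated by the fundamental class, which maps to the sum of the boundary components. The isomorphism on the right is Lefschetz duality, and $H^1(S_v)$ is torsion-free. So the image of $H_1(\partial S_v)$ in $H_1(S_v)$ is the free abelian group on the boundary components modulo their sum, and it is a direct summand. Therefore, in the free abelian group $\mathcal G_v^{ab}$: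
$$\sum_{e\ni v}\delta_e=0,\quad\text{and all the }\delta_e\text{ but any one form part of a }\mathbb Z\text{-basis.}\tag{5}$$

At a $B$-type vertex $u$, write $\tilde u=hB$, so $\mathcal G_u=\Lambda\cap hBh^{-1}$. As $B$ is abelian, all edges $hbC$ $(b\in B)$ at $hB$ have the same stabilizer $\Lambda\cap hCh^{-1}$ in $\Lambda$ and the same positive generator; call it $\delta_u$. The quotient $\mathcal G_u/\langle\delta_u\rangle$ embeds with finite index in $hBh^{-1}/hCh^{-1}\cong\mathbb Z$, so $\mathcal G_u=\langle\delta_u\rangle\times\langle\gamma_u\rangle\cong\mathbb Z^2$ for some $\gamma_u$. In particular, for every edge $e$ of $Y$,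
$$g_e\,\delta_e\,g_e^{-1}=\delta_{u(e)}. \tag{6}$$

**Step 5: a worked case.** To see how these data are used, take $g=1$ and let $\Lambda=\ker(\Gamma\to\mathbb Z/p)$, $a,c\mapsto1$, $b\mapsto0$, the discrete version of the group $K$ of Section 4. Both $A$ and $B$ map onto $\mathbb Z/p$ and $C$ maps to $0$, so $Y$ has one vertex of each type and $p$ edges, represented by $a^jC$, $0\le j<p$. With lifts $A$ and $B$, the $A$-type group $\Delta=\Lambda\cap A$ is free on $a^p,b_0,\dots,b_{p-1}$, the $B$-type group is $\langle d\rangle\times\langle c^p\rangle$, $\delta_j=a^jda^{-j}$ has class $b_{j+1}-b_j$ in $\Delta^{ab}$ (indices mod $p$), and $g_j=c^ja^{-j}$. This makes (5) visible. For the character $\chi$ of (3), all $\delta_j$ and $d$ have value $1$. Let $f:\Delta\to\mathbb Z/p^2$ have $f(a^p)=f(b_0)=0$, $f(b_1)=1$, $f(b_j)=j-p$ for $2\le j<p$. Then $f(\delta_j)=w_j$ with $w_1=1-p$ and $w_j=1$ for $j\neq1$. (For $j=p-1>1$: $0-(p-1-p)=1$.) Send $d\mapsto(1,1)$, $c^p\mapsto(0,1)$, $g_j\mapsto(0,w_j^{-1})$, and $\Delta$ to translations by $f$. By (4), the image of $g_j\delta_jg_j^{-1}$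 is $(w_j^{-1}w_j,1)=(1,1)$, the image of $d$. So $\chi$ lifts to $\mathrm{Aff}$, although it does not lift to $\mathbb Z/p^2$. The general proof does the same at every vertex.

**Step 6: removing the maximal tree from the presentation.** In the worked case the edge with $j=0$ lies in $T_0$ and we had arranged $w_0=1$. In general we want to choose all $w_e$ freely, including for $e\in T_0$, and this step shows that we may. Let $F(\mathcal G)$ be the group generated by all vertex groups $\mathcal G_P$ and letters $\tau_e$, one for each edge $e$ of $Y$, with the relations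
$$\tau_e\,\delta_e\,\tau_e^{-1}=\delta_{u(e)}. \tag{7}$$
By the structure theorem (Serre, *Trees*, I.5), the inclusions $\mathcal G_P\subseteq\Lambda$ and $\tau_e\mapsto g_e$ induce an isomorphism from $F(\mathcal G)$ modulo the normal closure of the $\tau_e$, $e\in T_0$, onto $\Lambda$. (Each edge group is cyclic, generated by $\delta_e$, so one relation per edge is enough; it is the relation (6).) Let $q:F(\mathcal G)\to\Lambda$ be the quotient map.

We construct a homomorphism $\mathfrak s:\Lambda\to F(\mathcal G)$ with $q\mathfrak s=\mathrm{id}$. Fix a vertex $P_0$ of $Y$ and choose words $\gamma_P$ in the letters $\tau_e^{\pm1}$, $e\in T_0$, recursively along the tree $T_0$, so that $\gamma_{P_0}=1$ and $\gamma_{v(e)}=\gamma_{u(e)}\tau_e$ for each $e\in T_0$. Put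
$$\mathfrak s(x)=\gamma_Px\gamma_P^{-1}\ (x\in\mathcal G_P),\qquad\mathfrak s(g_e)=\gamma_{u(e)}\tau_e\gamma_{v(e)}^{-1}.$$
To see that this is well defined on $\Lambda$, we check the relations of the presentation. For $e\in T_0$ the value $\gamma_{u(e)}\tau_e\gamma_{v(e)}^{-1}$ is $1$. For every $e$,
$$\mathfrak s(g_e)\mathfrak s(\delta_e)\mathfrak s(g_e)^{-1}=\gamma_{u(e)}\tau_e\,\delta_e\,\tau_e^{-1}\gamma_{u(e)}^{-1}=\gamma_{u(e)}\delta_{u(e)}\gamma_{u(e)}^{-1}=\mathfrak s(\delta_{u(e)}).$$
And $q\mathfrak s=\mathrm{id}$, because $q(\gamma_P)=1$. Therefore, if $\Psi:F(\mathcal G)\to\mathrm{Aff}$ lifts $\xi\circ q$, then $\Psi\circ\mathfrak s$ lifts $\xi\circ q\circ\mathfrak s=\xi$. It suffices to construct $\Psi$.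

**Step 7: construction of $\Psi$.** We choose values for the $\delta_u$ first, then twists $w_e$ that make the sums at the $A$-type vertices vanish.

Put $\xi_u=\xi(\delta_u)$ for each $B$-type vertex $u$. By (6), $\xi(\delta_e)=\xi_{u(e)}$. Choose lifts $t_u\in\mathbb Z/p^2$ of $\xi_u$, with $t_u=0$ whenever $\xi_u=0$; so each $t_u$ is $0$ or a unit. Let $v$ be an $A$-type vertex. By (5), $\sum_{e\ni v}\xi_{u(e)}=0$, so $\sum_{e\ni v}t_{u(e)}\in p\mathbb Z/p^2$. We claim that there are $w_e\in1+p\mathbb Z/p^2$ $(e\ni v)$ with
$$\sum_{e\ni v}w_e\,t_{u(e)}=0\quad\text{in }\mathbb Z/p^2. \tag{8}$$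
If all $t_{u(e)}$ are $0$, take $w_e=1$. Otherwise some $t_{u(e_0)}$ is a unit; take $w_e=1$ for $e\ne e_0$ and
$$w_{e_0}=-t_{u(e_0)}^{-1}\sum_{e\ni v,\,e\neq e_0}t_{u(e)}.$$
Modulo $p$ the sum is $-t_{u(e_0)}$, so $w_{e_0}\in1+p\mathbb Z/p^2$. Every edge has exactly one $A$-end, so the choices at different $v$ do not interfere.

Define $\Psi$ as follows.

* On $\mathcal G_v$ ($A$-type): a homomorphism to the translation group $\mathbb Z/p^2$ that lifts $\xi$ and sends $\delta_e\mapsto w_et_{u(e)}$ for all $e\ni v$. It exists: by (5), all the $\delta_e$ but one are part of a basis of $\mathcal G_v^{ab}$. Prescribe the values there (they lift $\xi(\delta_e)=\xi_{u(e)}$) and lift $\xi$ arbitrarily on the rest of the basis. The last $\delta_e$ is minus the sum of the others, so by (8) it has the correct value.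
* On $\mathcal G_u$ ($B$-type): $\delta_u\mapsto(t_u,1)$ and $\gamma_u\mapsto(\text{any lift of }\xi(\gamma_u),1)$.
* $\tau_e\mapsto(s_e,w_e^{-1})$, with $s_e\in\mathbb Z/p^2$ any lift of $\xi(g_e)$.

By (4), $\Psi(\tau_e)\Psi(\delta_e)\Psi(\tau_e)^{-1}=(w_e^{-1}w_et_{u(e)},1)=\Psi(\delta_{u(e)})$, so (7) is respected, and modulo $p$ the homomorphism $\Psi$ is $\xi\circ q$ on all generators. This proves Proposition 4, and with it Theorem A. $\blacksquare$

Nothing in Steps 2–7 used that $p$ is odd; only Lemma 3 did, and Section 4 shows that for $p=2$ the conclusion is false for $G_1$.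

## 6. Theorem B: a relator that finitely generated subgroups do not see

For $p=2$ a counterexample must be infinitely generated, by Theorem C(i). Lemma 2 suggests what to aim for: a group that is not free, but whose finitely generated subgroups are all free. The group $G_1$ is unsuitable, being finitely generated itself. But we may multiply its relator by an infinite product of commutators of new generators. In $\mathbb U_4$ the new generators have zero superdiagonal, so their commutators disappear and (1) is unaffected; and no finitely generated subgroup can contain enough of the new generators to be affected by the relation. We now prove this.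

Let $F,s,t,r,R,G$ be as in Theorem B. The product $t$ converges because the generators converge to $1$.

**Step 1: the Massey product is essential.** Send $a,b$ to elements of $\mathbb U_3$ with superdiagonals $(1,0),(0,1)$ and all other generators to $1$. This kills $s$ (since $c\mapsto1$) and $t$, hence $r$; so $a^*\cup b^*=0$. Similarly, sending $b,c$ to such elements and the rest to $1$ kills $s$ (since $a\mapsto1$) and $t$; so $b^*\cup c^*=0$. Now let $\rho:F\to\mathbb U_4$ have superdiagonal $(a^*,b^*,c^*)$. The $\rho(x_i),\rho(y_i)$ have zero superdiagonal, so they commute by (R3) and $\rho(t)=1$. By (1), $\rho(r)=\rho(s)=1+E_{14}\neq1$. So $\rho$ does not factor through $G$.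

Let $E\le G$ be the closed subgroup generated by all $x_i,y_i$. In $G$ we have $s=t^{-1}\in E$.

**Step 2: a finitely generated $H\le G$ contains no $G$-conjugate of an open subgroup of $E$.** This makes precise that $H$ is small compared with $E$. Let $\pi:G\to D=\langle x_i,y_i\mid t\rangle$ kill $a,b,c$. Then $\pi(E)=D$. If $H$ contained $gE_0g^{-1}$ with $E_0$ open in $E$, then $\pi(H)$ would contain $\pi(g)\pi(E_0)\pi(g)^{-1}$, a closed subgroup of finite index in $D$. So $\pi(H)$ would be open in $D$ and finitely generated, hence $D$ would be finitely generated. But $t$ lies in the Frattini subgroup of the free pro-$p$ group on the $x_i,y_i$, so $D/\Phi(D)$ is infinite, a contradiction.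

**Step 3: derivations of $r$.** This step is the input for showing that certain $H^2$-classes vanish. Let $A$ be a finite $\mathbb F_p[G]$-module, regarded also as an $F$-module. A derivation is a (continuous) map $D:F\to A$ with $D(gh)=D(g)+gD(h)$; so $D(g^{-1})=-g^{-1}D(g)$. We show that the subspace
$$S=\{D(r):D:F\to A\text{ a derivation}\}\quad\text{contains}\quad I_EA:=\sum_{g\in E}(g-1)A. \tag{9}$$

Derivations are the same as homomorphisms from $F$ to the semidirect product of $A$ with the image of $F$ in $\mathrm{Aut}(A)$ that lift the action. This semidirect product is a finite $p$-group, and almost all generators act trivially on $A$. So we may prescribe $D$ arbitrarily on one generator and as $0$ on all others. Let $t_{i-1}=\prod_{j<i}[x_j,y_j]$ and $k_i=st_{i-1}$; the image of $k_i$ in $G$ lies in $E$. We have $r=k_i\,[x_i,y_i]\,\prod_{j>i}[x_j,y_j]$. If $D$ vanishes on all generators except $x_i$ or $y_i$, it vanishes on $k_i$ and on $\prod_{j>i}[x_j,y_j]$, so $D(r)=k_iD([x_i,y_i])$.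

* With $D(x_i)=v$ and $0$ elsewhere: $D(x_iy_ix_i^{-1}y_i^{-1})=v+x_iy_i(-x_i^{-1}v)$, so $D(r)=k_i(1-x_iy_ix_i^{-1})v$. As $v$ runs through $A$ these values fill $(1-h_i)A$ with $h_i=k_i\,x_iy_ix_i^{-1}\,k_i^{-1}$.
* With $D(y_i)=v$ and $0$ elsewhere: $D(x_iy_ix_i^{-1}y_i^{-1})=x_iv-x_iy_ix_i^{-1}y_i^{-1}v$, so $D(r)=k_ix_i(1-y_ix_i^{-1}y_i^{-1})v$. These values fill $(1-h_i')A$ with $h_i'=k_ix_i\cdot y_ix_i^{-1}y_i^{-1}\cdot x_i^{-1}k_i^{-1}$.

The set $\{g\in E:(1-g)A\subseteq S\}$ is a subgroup of $E$, because $1-gh=(1-g)+(1-h)-(1-g)(1-h)$ and $1-g^{-1}=-(1-g)g^{-1}$. It is closed, because whether $g$ belongs to it depends only on the action of $g$ on the finite module $A$. It contains $h_i\equiv y_i$ and $h_i'\equiv x_i^{-1}$ modulo $\Phi(E)$, for all $i$. So it lies in no maximal open subgroup of $E$, and it equals $E$. This is (9).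

For the next step, and for Section 7, we recall Shapiro's lemma. Let $U$ be an open subgroup of a profinite group $G$ and $B$ a finite $G$-module. Restriction to $U$ followed by the coefficient at the coset $U$ is an isomorphism $H^n(G,\mathbb Z[G/U]\otimes B)\cong H^n(U,B)$. For open $V\le U$, the map $\mathbb Z[G/U]\to\mathbb Z[G/V]$, $gU\mapsto\sum_{u\in U/V}guV$, induces $\mathrm{res}^U_V$: the coefficient at $V$ of the image of an element equals the coefficient at $U$ of that element. The projection $\mathbb Z[G/V]\to\mathbb Z[G/U]$, $gV\mapsto gU$, induces $\mathrm{cor}_V^U$. Corestriction is transitive, and $\mathrm{cor}_V^U\mathrm{res}^U_V$ is multiplication by $[U:V]$.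

**Step 4: a module-theoretic criterion for killing a class of $H^2$.** Let $U\le G$ be open, $\alpha\in H^2(U,\mathbb F_p)$, $V\le U$ open. Put $A_U=\mathbb F_p[G/U]$, $A_V=\mathbb F_p[G/V]$, and let $j:A_U\to A_V$, $gU\mapsto\sum_{u\in U/V}guV$. We show:
$$\text{if }j(A_U)\subseteq I_EA_V,\text{ then }\mathrm{res}^U_V\alpha=0. \tag{10}$$

For a finite $\mathbb F_p[G]$-module $A$, the five-term sequence of $1\to R\to F\to G\to1$ ends in
$$H^1(F,A)\to\mathrm{Hom}_F(R,A)\to H^2(G,A)\to H^2(F,A)=0.$$
So each class in $H^2(G,A)$ is the image of some $f\in\mathrm{Hom}_F(R,A)$, where $F$ acts on $R$ by conjugation. Such $f$ is determined by $f(r)$, since $R$ is generated by the conjugates of $r$ and $f(grg^{-1})=gf(r)$. For a derivation $D:F\to A$, the restriction $D|_R$ is a homomorphism, as $R$ acts trivially on $A$, and it is $F$-equivariant: for $\rho\in R$,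
$$D(g\rho g^{-1})=D(g)+gD(\rho)-g\rho g^{-1}D(g)=gD(\rho).$$
If $f(r)=D(r)$, then $f=D|_R$ comes from $H^1(F,A)$, so the class of $f$ is $0$. By (9), the class of $f$ is $0$ whenever $f(r)\in I_EA$.

Now $\alpha$ corresponds by Shapiro's lemma to a class in $H^2(G,A_U)$, the image of some $f\in\mathrm{Hom}_F(R,A_U)$. The class $\mathrm{res}^U_V\alpha$ corresponds to the image of $j\circ f$, and $(j\circ f)(r)\in j(A_U)\subseteq I_EA_V$. So it is $0$, which proves (10).

**Step 5: finitely generated subgroups are free.** Let $H\le G$ be finitely generated. Since $H$ is the intersection of the open subgroups containing it, $H^2(H,\mathbb F_p)=\varinjlim H^2(V,\mathbb F_p)$ over open $V\supseteq H$. So let $U\supseteq H$ be open and $\alpha\in H^2(U,\mathbb F_p)$. We look for an open $V$ with $H\le V\le U$ and $j(A_U)\subseteq I_EA_V$, and then apply (10).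

The quotient $A_V/I_EA_V$ is $\mathbb F_p[E\backslash G/V]$: cosets in the same $E$-orbit become equal. Consider $gU\in G/U$. The pro-$p$ group $E\cap gUg^{-1}$ acts on the finite set $\{guV:u\in U\}$, and elements in one orbit have the same image in the quotient. If there is no fixed point, all orbits have size divisible by $p$, and $j(gU)$ maps to $0$. A point $guV$ is fixed if and only if $g^{-1}(E\cap gUg^{-1})g\subseteq uVu^{-1}$, that is, $g^{-1}Eg\cap U\subseteq uVu^{-1}$.

Suppose that no $V$ works. Then for every open $V$ with $H\le V\le U$ there are $g$ in a fixed finite set of representatives of $G/U$ and $u\in U$ with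
$$g^{-1}Eg\cap U\subseteq uVu^{-1}. \tag{11}$$
For fixed $g$, the existence of such a $u$ passes from $V$ to larger groups. So one $g$ works for all $V$: otherwise there would be, for each of the finitely many $g$, some $V_g$ that fails for $g$, and $\bigcap_gV_g$ would fail for every $g$. Fix this $g$. The sets $C_V=\{u\in U:\text{(11) holds}\}$ are non-empty, they are unions of left cosets of the open subgroup $V$ of $U$ (hence closed), and they decrease with $V$. By compactness some $u$ lies in all of them. For this $u$,
$$g^{-1}Eg\cap U\subseteq\bigcap_VuVu^{-1}=uHu^{-1}.$$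
Thus $H\supseteq(gu)^{-1}(E\cap gUg^{-1})(gu)$, a conjugate of an open subgroup of $E$. This contradicts Step 2. So a suitable $V$ exists, and $\mathrm{res}^U_V\alpha=0$.

Hence $H^2(H,\mathbb F_p)=0$, and $H$ is free pro-$p$ by Serre's theorem that a pro-$p$ group with $H^2(-,\mathbb F_p)=0$ is free. By Lemma 2, $G$ is Frattini-resistant. This proves Theorem B. $\blacksquare$

## 7. Theorem C: coefficients in $\mathbb Z/4$

**Step 1: (ii) implies (i).** We show that in a finitely generated Frattini-resistant pro-$2$ group $G$ every character of every open subgroup lifts to $\mathbb Z/4$, so that (ii) applies with $\theta=1$. The zero character lifts. Let $K\le G$ be open, $0\ne\chi\in H^1(K,\mathbb F_2)$, $U=\ker\chi$ and $x\in K\setminus U$. Note that $K$ is finitely generated. Let $M=U/\Phi(U)$, a finite $\mathbb F_2$-vector space written additively, and let $\sigma$ be the action of conjugation by $x$ on $M$. As $x^2\in U$ acts trivially on $M$, we have $\sigma^2=1$. For $u\in U$ with image $m\in M$,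
$$(xu)^2=x^2\cdot x^{-1}ux\cdot u\quad\text{has image}\quad\overline{x^2}+(1+\sigma)m\in M.$$
Since $xu\in K\setminus U$, the converse part of Lemma 1 says that this is non-zero for every $m$. In other words, $\overline{x^2}\notin(1+\sigma)M$. So there is a linear $f:M\to\mathbb F_2$ that vanishes on $(1+\sigma)M$ with $f(\overline{x^2})=1$. It satisfies $f\circ\sigma=f$. Let $L$ be the kernel of $U\to M\xrightarrow{f}\mathbb F_2$. It is normal in $U$ and normalized by $x$, hence normal in $K$; the group $K/L$ has order $4$, and $x^2\notin L$. So $K/L\cong\mathbb Z/4$, and $\chi$, being the non-zero homomorphism $K/L\to\mathbb F_2$, lifts to $\mathbb Z/4$.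

From now on $G,\theta$ are as in (ii), and $a,b,c\in H^1(G,\mathbb F_2)$ satisfy $a\cup b=b\cup c=0$. We look for a homomorphism $G\to\mathbb U_4$ with superdiagonal $(a,b,c)$.

**Step 2: the degenerate cases.** If $a=0$, take a homomorphism $G\to\mathbb U_3$ with superdiagonal $(b,c)$ and place it in the lower right corner of $\mathbb U_4$; the superdiagonal is $(0,b,c)$. If $c=0$, use $(a,b)$ in the upper left corner. So assume $a\ne0$ and $c\ne0$.

**Step 3: $\mathbb U_4(\mathbb F_2)$ as a semidirect product with a free module.** This turns the problem into one about a cocycle with values in a permutation module. In $2\times2$ blocks,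
$$\begin{pmatrix}A&X\\0&D\end{pmatrix}=\begin{pmatrix}1&XD^{-1}\\0&1\end{pmatrix}\begin{pmatrix}A&0\\0&D\end{pmatrix},$$
so $\mathbb U_4=M_2(\mathbb F_2)\rtimes(\mathbb U_2\times\mathbb U_2)$, with $(A,D)$ acting by $Y\mapsto AYD^{-1}$. The $(2,3)$-entry of the matrix is $X_{21}=(XD^{-1})_{21}$. So it is $\lambda(Y)=Y_{21}$, a functional invariant under the action. The translates of $E_{21}$ under $\mathbb U_2\times\mathbb U_2$ are
$$E_{21},\quad E_{21}+E_{11},\quad E_{21}+E_{22},\quad E_{21}+E_{11}+E_{22}+E_{12},$$
and these form a basis of $M_2(\mathbb F_2)$ on which $\lambda$ is constantly $1$. So $M_2(\mathbb F_2)\cong\mathbb F_2[\mathbb U_2\times\mathbb U_2]$ with $\lambda$ the augmentation. Let $G$ act on $M_2(\mathbb F_2)$ through $(a,c):G\to\mathbb U_2\times\mathbb U_2$. If $y:G\to M_2(\mathbb F_2)$ is a cocycle with $\lambda\circ y=b$, then $g\mapsto(y(g),(a(g),c(g)))$ is a homomorphism $G\to\mathbb U_4$ with superdiagonal $(a,b,c)$. We look for such a $y$.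

**Step 4: vanishing cup products are corestrictions.** We translate the two hypotheses. Let $U=\ker a$ and let $N_U$ be the sum of the two cosets of $U$. The sequence $0\to\mathbb F_2\to\mathbb F_2[G/U]\to\mathbb F_2\to0$, with maps $1\mapsto N_U$ and augmentation, has connecting map $H^1(G,\mathbb F_2)\to H^2(G,\mathbb F_2)$, $b\mapsto a\cup b$. Indeed, lift $b$ to the cochain $g\mapsto b(g)U$; its coboundary is
$$(g,h)\mapsto b(h)gU-b(gh)U+b(g)U=b(h)(gU-U)=a(g)b(h)N_U .$$
The augmentation induces $\mathrm{cor}_U^G$ under Shapiro's lemma. So $a\cup b=0$ gives $b=\mathrm{cor}_U^G\beta$ for some $\beta\in H^1(U,\mathbb F_2)=H^1(G,\mathbb F_2[G/U])$. Likewise $b\cup c=0$, equivalently $c\cup b=0$, gives $b=\mathrm{cor}_V^G\beta'$ with $V=\ker c$ and $\beta'\in H^1(V,\mathbb F_2)$.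

**Step 5: the case $a=c$.** Here $G$ acts through the diagonal of $\mathbb U_2\times\mathbb U_2$. The element $E_{21}$ and its translate $E_{21}+E_{11}+E_{22}+E_{12}$ by the non-trivial diagonal element span a submodule of $M_2(\mathbb F_2)$ isomorphic to $\mathbb F_2[G/U]$, on which $\lambda$ is the augmentation. A cocycle $y$ with values there that represents $\beta$ satisfies $\lambda\circ y=b$ (an equality of classes in $H^1(G,\mathbb F_2)$ is an equality of homomorphisms). This is the required $y$.

Now let $a,c$ be non-zero and different, hence linearly independent. Put $U=\ker a$, $V=\ker c$, $U'=\ker(a+c)$, $W=U\cap V$, and $Q=G/W=\{1,\sigma,\tau,\sigma\tau\}$ with $a(\sigma)=c(\tau)=1$ and $a(\tau)=c(\sigma)=0$. Then $(a,c)$ identifies $Q$ with $\mathbb U_2\times\mathbb U_2$, so $M_2(\mathbb F_2)\cong\mathbb F_2[Q]$ with $\lambda$ the augmentation. By Shapiro's lemma it suffices to show that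
$$b=\mathrm{cor}_W^G\omega\quad\text{for some }\omega\in H^1(W,\mathbb F_2). \tag{12}$$
We know that $b$ is a corestriction from $U$ and from $V$, and want it to be one from $U\cap V$.

**Step 6: two exact sequences that compare $U$, $V$, $W$.** Let
$$T=\{(x,y)\in\mathbb Z[G/U]\oplus\mathbb Z[G/V]:\mathrm{aug}\,x=\mathrm{aug}\,y\}.$$
There are exact sequences of $\mathbb Z$-free $G$-modules
$$0\to T\to\mathbb Z[G/U]\oplus\mathbb Z[G/V]\xrightarrow{\mathrm{aug}-\mathrm{aug}}\mathbb Z\to0, \tag{13}$$
$$0\to\mathbb Z[G/U']\xrightarrow{\ i\ }\mathbb Z[Q]\oplus\mathbb Z\xrightarrow{\ j\ }T\to0. \tag{14}$$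
Here $j(w,z)=(\bar w+zN_U,\bar w+zN_V)$, where $\bar w$ denotes the images of $w$ in $\mathbb Z[G/U]$ and $\mathbb Z[G/V]$ and $N_U,N_V$ are the sums of all cosets; both components have augmentation $\mathrm{aug}(w)+2z$, so $j$ maps to $T$. And $i(U')=(1+\sigma\tau,-1)$, $i(\sigma U')=(\sigma+\tau,-1)$. This is equivariant because the image of $U'$ in $Q$ is $\{1,\sigma\tau\}$ and $\sigma(1+\sigma\tau)=\sigma+\tau$.

Exactness of (13) is the definition of $T$. For (14), write $w=w_1+w_\sigma\sigma+w_\tau\tau+w_{\sigma\tau}\sigma\tau$. Since $\tau\in U$ and $\sigma\in V$ modulo $W$, the coordinates of $j(w,z)$ are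
$$w_1+w_\tau+z,\quad w_\sigma+w_{\sigma\tau}+z\qquad\text{(at }U,\ \sigma U),$$
$$w_1+w_\sigma+z,\quad w_\tau+w_{\sigma\tau}+z\qquad\text{(at }V,\ \tau V).$$
Given $(x_1,x_\sigma;y_1,y_\tau)\in T$, that is, $x_1+x_\sigma=y_1+y_\tau$, take $z=w_{\sigma\tau}=0$, $w_\sigma=x_\sigma$, $w_\tau=y_\tau$, $w_1=x_1-y_\tau=y_1-x_\sigma$; so $j$ is onto. If all four coordinates vanish, the first and third give $w_\tau=w_\sigma$, the first and fourth give $w_1=w_{\sigma\tau}$, and then $z=-w_1-w_\sigma$. So the kernel consists of the elements $(m(1+\sigma\tau)+n(\sigma+\tau),-m-n)=i(mU'+n\sigma U')$, which is the image of $i$; and $i$ is injective.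

As all modules are $\mathbb Z$-free, (13) and (14) stay exact after tensoring with $B_4=\mathbb Z/4(\theta)$ or $B_2=\mathbb F_2$. Under Shapiro's lemma the components of $i$ induce $\mathrm{res}^{U'}_W$ and $-\mathrm{cor}_{U'}^G$. Those of $j$ induce corestrictions from $W$ and restrictions from $G$, to $U$ and to $V$. The last map in (13) induces $\mathrm{cor}_U^G-\mathrm{cor}_V^G$.

**Step 7: where mod $2$ coefficients are not enough.** With $\mathbb F_2$-coefficients alone one would argue as follows. Since $\mathrm{cor}_U^G\beta=\mathrm{cor}_V^G\beta'$, sequence (13) gives $t\in H^1(G,T\otimes B_2)$ that maps to $(\beta,\beta')$. If $t$ came from $H^1(G,\mathbb F_2[Q]\oplus\mathbb F_2)$ by $j$, we should be done (this is Step 10). The obstruction is the image of $t$ under the connecting map of (14), a class in $H^2(U',\mathbb F_2)$, about which exactness says only that its restriction to $W$ and its corestriction to $G$ vanish. It can be non-zero: for $p=2$, the group $G_1$ and $(a,b,c)=(a^*,b^*,c^*)$, all hypotheses used so far hold, but the Massey product is essential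 by (1). So the obstruction is non-zero for every choice of $t$. In that example $U'=\ker(a^*+c^*)$ is the subgroup $K$ of Section 4, which has a character that does not lift to $\mathbb Z/4$. In general we now use the lifting hypothesis.

Let $\iota:B_2\to B_4$ be multiplication by $2$ and $\pi:B_4\to B_2$ reduction, so that $\iota\pi=2$ and $0\to B_2\xrightarrow{\iota}B_4\xrightarrow{\pi}B_2\to0$ is exact. By hypothesis $\pi_*$ is onto on $H^1(K,-)$ for $K\in\{G,U,V,U'\}$. By the long exact sequence, $\iota_*:H^2(K,B_2)\to H^2(K,B_4)$ is injective for these $K$.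

**Step 8: making the two corestrictions agree over $\mathbb Z/4$.** The purpose is to lift $\beta,\beta'$ to classes over $B_4$ that still have equal corestrictions. Lift $\beta,\beta'$ to $\tilde\beta\in H^1(U,B_4)$, $\tilde\beta'\in H^1(V,B_4)$. The class $\mathrm{cor}_U^G\tilde\beta-\mathrm{cor}_V^G\tilde\beta'$ is killed by $\pi_*$, since $b-b=0$, so it equals $\iota_*e_0$ with $e_0\in H^1(G,B_2)$. Write $e_0=\pi_*e$ with $e\in H^1(G,B_4)$. Then $\iota_*e_0=\iota_*\pi_*e=2e=\mathrm{cor}_U^G\mathrm{res}^G_Ue$. Replace $\tilde\beta$ by $\tilde\beta-\mathrm{res}^G_Ue$ and $\beta$ by its reduction $\beta-\mathrm{res}^G_Ue_0$. Still $\mathrm{cor}_U^G\beta=b-2e_0=b$, and now $\mathrm{cor}_U^G\tilde\beta=\mathrm{cor}_V^G\tilde\beta'$.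

By (13)$\,\otimes B_4$, the pair $(\tilde\beta,\tilde\beta')$ comes from some $\tilde t\in H^1(G,T\otimes B_4)$. Let $t=\pi_*\tilde t\in H^1(G,T\otimes B_2)$; by naturality it maps to $(\beta,\beta')$.

**Step 9: the obstruction vanishes.** For $n=2,4$ let $\partial_n:H^1(G,T\otimes B_n)\to H^2(U',B_n)$ be the connecting map of (14)$\,\otimes B_n$. By naturality,
$$\iota_*\partial_2(t)=\partial_4(\iota_*\pi_*\tilde t)=\partial_4(2\tilde t)=2\,\partial_4(\tilde t).$$
By exactness of the long exact sequence of (14)$\,\otimes B_4$, $\partial_4(\tilde t)$ is killed by $i_*$, so $\mathrm{res}^{U'}_W\partial_4(\tilde t)=0$. As $[U':W]=2$,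
$$2\,\partial_4(\tilde t)=\mathrm{cor}_W^{U'}\mathrm{res}^{U'}_W\partial_4(\tilde t)=0.$$
So $\iota_*\partial_2(t)=0$, and since $\iota_*$ is injective on $H^2(U',-)$, we get $\partial_2(t)=0$.

**Step 10: descent to $W$.** By exactness, $t$ is the image under $j_*$ of some $(\omega,z)\in H^1(W,\mathbb F_2)\oplus H^1(G,\mathbb F_2)$. Comparing the $U$-components,
$$\beta=\mathrm{cor}_W^U\omega+\mathrm{res}^G_Uz,\qquad\text{so}\qquad b=\mathrm{cor}_U^G\beta=\mathrm{cor}_W^G\omega+2z=\mathrm{cor}_W^G\omega .$$
This is (12). Hence a cocycle $y:G\to\mathbb F_2[Q]\cong M_2(\mathbb F_2)$ that represents $\omega$ has $\lambda\circ y=b$, and by Step 3 there is a homomorphism $G\to\mathbb U_4$ with superdiagonal $(a,b,c)$. Therefore $0\in\langle a,b,c\rangle$, which proves Theorem C. $\blacksquare$
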